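
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\numberwithin{equation}{section}

\title{Few bricks over a large Sylow subgroup:\\ the group $PSU_3(3)$ in characteristic two}


\begin{abstract}
Let $k$ be an algebraically closed field of characteristic $p>0$. A conjecture from a paper of Hiramae and Kozakai says that a group algebra $kG$ can be $\tau$-tilting finite only if the $p$-hyperfocal subgroup $R$ of $G$ is cyclic, or $p=2$ and $R$ is dihedral, semidihedral or generalized quaternion. We disprove this: for $p=2$ the algebra $k\,PSU_3(3)$ is $\tau$-tilting finite, although $R\cong C_4\wr C_2$. We also show that $\tau$-tilting finiteness passes from a normal subgroup of $p$-power index to the whole group, which gives further counterexamples, and that $k\,SL_3(5)$ is $\tau$-tilting infinite for $p=2$ although its hyperfocal subgroup is again $C_4\wr C_2$. Hence no criterion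 in terms of the isomorphism type of $R$ alone can be correct.
\end{abstract}

\section{The question and the answer}

Throughout, $k$ is an algebraically closed field of characteristic $p>0$, algebras are finite dimensional $k$-algebras, and modules are finitely generated left modules. A module is a \emph{brick} if its endomorphism ring is a division ring; as $k$ is algebraically closed, that ring is then $k$. A module $M$ is \emph{$\tau$-rigid} if $\operatorname{Hom}(M,\tau M)=0$, where $\tau$ is the Auslander--Reiten translation. By a theorem of Demonet, Iyama and Jasso, an algebra has only finitely many isoclasses of bricks if and only if it has only finitely many isoclasses of indecomposable $\tau$-rigid modules. It is then called \emph{$\tau$-tilting finite}. (Two further equivalent conditions are that there are only finitely many isoclasses of basic support $\tau$-tilting modules, and that every torsion class is functorially finite.)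

For which finite groups $G$ is $kG$ $\tau$-tilting finite? If $G$ is a $p$-group, it always is. Indeed, $k$ is then the only simple module, so every nonzero module $M$ has $k$ both as a quotient and as a submodule; the composite $M\to k\to M$ is a nonzero endomorphism, and it is invertible only if $M=k$. Thus $k$ is the only brick, however complicated the Sylow subgroup is. So one should not look at the whole Sylow $p$-subgroup $S$, but only at the part of it which survives in $O^p(G)$, the smallest normal subgroup of $G$ whose quotient is a $p$-group. The group $R=S\cap O^p(G)$ is called a \emph{$p$-hyperfocal subgroup} of $G$; it is trivial if $G$ is a $p$-group. It is known that \emph{$kG$ is $\tau$-tilting finite if $R$ is cyclic (possibly trivial), or if $p=2$ and $R$ is dihedral, semidihedral or generalized quaternion}; here the Klein four group counts as dihedral. The following converse was conjectured.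

\begin{conjecture}[{\cite{HK}}]\label{conj}
If $kG$ is $\tau$-tilting finite and $R$ is a $p$-hyperfocal subgroup of $G$, then $R$ is cyclic, or $p=2$ and $R$ is dihedral, semidihedral or generalized quaternion.
\end{conjecture}

\begin{theorem}\label{thm:main}
Let $p=2$ and $G=PSU_3(3)$, a simple group of order $6048=2^5\cdot 3^3\cdot 7$. Its $2$-hyperfocal subgroups are its Sylow $2$-subgroups, which are isomorphic to $C_4\wr C_2$ and hence neither cyclic nor dihedral, semidihedral or generalized quaternion; but $kG$ is $\tau$-tilting finite. So Conjecture~\ref{conj} is false.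
\end{theorem}

\begin{theorem}\label{thm:ext}
Let $N$ be a normal subgroup of $p$-power index of a finite group $G$. If $kN$ is $\tau$-tilting finite, then so is $kG$. Consequently, for $p=2$, every finite group $G$ with $O^2(G)\cong PSU_3(3)\times K$, $|K|$ odd (for instance $PSU_3(3)\times P$ with $P$ a $2$-group, or $G_2(2)$) is a counterexample to Conjecture~\ref{conj}, with hyperfocal subgroup $C_4\wr C_2$.
\end{theorem}

\begin{theorem}\label{thm:sl}
Let $p=2$. The group $SL_3(5)$ also has hyperfocal subgroup $C_4\wr C_2$, but $k\,SL_3(5)$ is $\tau$-tilting infinite.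
\end{theorem}

Theorems \ref{thm:main} and \ref{thm:sl} together show that no condition on the isomorphism type of $R$ alone characterizes $\tau$-tilting finiteness of $kG$.

\paragraph{The idea.} A central nilpotent element of an algebra acts as zero on every brick. So bricks only see the quotient of the algebra by the ideal that the radical of its center generates; the same applies to this quotient and \emph{its} center, and so on. Example~\ref{ex:sl23} shows this at work on a group where everything is visible. For $G=PSU_3(3)$ the nonsemisimple block has a basic algebra $\Lambda$ of dimension $108$, and killing central nilpotent elements in three successive steps leaves a quotient of a monomial algebra $\Psi$ of dimension $20$. Finding enough central elements, without knowing $\Lambda$ by generators and relations, is the main work (Section~\ref{sec:central}). That $\Psi$ is $\tau$-tilting finite is then shown by exhibiting a finite list of complexes whose $g$-vectors span cones that fill $\mathbb Z^3$ (Section~\ref{sec:psi}). Sections \ref{sec:ext} and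 \ref{sec:sl} prove Theorems \ref{thm:ext} and \ref{thm:sl}.

\section{Two tools}

\subsection{Bricks and central elements}

\begin{lemma}\label{lem:central}
A central element of an algebra that lies in the radical annihilates every brick.
\end{lemma}
\begin{proof}
It acts on a brick as a nilpotent endomorphism, and a division ring has no nonzero nilpotent elements.
\end{proof}

\begin{example}\label{ex:sl23}
Let $p=2$ and $G=SL_2(3)=Q_8\rtimes C_3$; here $R=Q_8$. If $z$ is the central involution, $1+z$ is central and $(1+z)^2=0$, so the bricks over $kG$ are those over $kA_4$, where $A_4=V_4\rtimes\langle c\rangle$. Every element of $\operatorname{rad}kV_4$ has square zero, as $(\sum a_gg)^2=(\sum a_g)^2$. Modulo $\operatorname{rad}^2$, the elements $1+g$ for the three involutions $g$ span $\operatorname{rad}kV_4$, have sum zero, and are permuted cyclically by $c$. So there are generators $x,y$ of $\operatorname{rad} kV_4$ with $cxc^{-1}=\omega x$, $cyc^{-1}=\omega^2y$, where $\omega$ is a primitive cube root of $1$. Now $x^2=y^2=0$, while $xy$ spans $\operatorname{rad}^2$,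 commutes with $c$, and hence is central in $kA_4$. So bricks are modules over $kA_4/(xy)$. Such a module is $M=M_0\oplus M_1\oplus M_2$, where $c$ acts on $M_i$ as $\omega^i$, with maps $x\colon M_i\to M_{i+1}$, $y\colon M_i\to M_{i+2}$ (indices mod $3$), any two of which compose to zero.

Let $M$ be a nonsimple brick. It has no simple direct summand, so $\operatorname{rad}M=\operatorname{soc}M$, and $M$ is determined by the induced maps from its top to its socle. These form an indecomposable representation of the bipartite graph with vertices $0,1,2$ (top) and $0',1',2'$ (socle) in which $i$ is joined to $(i+1)'$ and $(i+2)'$. This graph is a hexagon. No simple module $S$ occurs both in the top and in the socle, as $M\to S\to M$ would be a nonzero nilpotent endomorphism. So for each $i$ the representation vanishes at $i$ or at $i'$; its support lies in a disjoint union of paths, and paths have only finitely many indecomposable representations. Hence $kSL_2(3)$ and $kA_4$ are $\tau$-tilting finite. (The full hexagon has infinitely many indecomposable representations;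 bricks just do not see them.)
\end{example}

\subsection{Two-term complexes}

Let $\Lambda$ be an algebra. A \emph{$2$-term complex} is a complex $X=(X^-\to X^+)$ of finitely generated projective modules in degrees $-1$ and $0$, viewed in the homotopy category. Its $g$-vector is $g(X)=[X^+]-[X^-]\in K_0(\operatorname{proj}\Lambda)$. It is \emph{presilting} if $\operatorname{Hom}(X,X[1])=0$. We use two facts from \cite{AIR}:
\begin{itemize}
\item[(F1)] indecomposable $2$-term presilting complexes correspond bijectively to indecomposable $\tau$-rigid modules together with the shifts $P[1]$ of indecomposable projective modules $P$;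
\item[(F2)] $2$-term presilting complexes are determined up to isomorphism by their $g$-vectors \cite[Thm.~5.5]{AIR}.
\end{itemize}

\begin{lemma}\label{lem:cover}
Let $U^1,\dots,U^m$ be $2$-term presilting complexes over $\Lambda$ such that every $v\in K_0(\operatorname{proj}\Lambda)$ has a positive multiple which is a nonnegative integral combination of $g$-vectors of direct summands of a single $U^j$. Then $\Lambda$ is $\tau$-tilting finite.
\end{lemma}
\begin{proof}
Let $T$ be indecomposable $2$-term presilting. For some $n>0$ there are $j$ and $V\in\operatorname{add}U^j$ with $g(V)=n\,g(T)=g(T^n)$. Both $V$ and $T^n$ are presilting, so $V\cong T^n$ by (F2), and $T$ is a direct summand of $U^j$. So there are only finitely many such $T$; apply (F1).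
\end{proof}

A direct sum $\bigoplus_iX_i$ is presilting if and only if $\operatorname{Hom}(X_i,X_j[1])=0$ for all $i,j$. To check this we use the cokernels $M_Y=\operatorname{coker}(Y^-\to Y^+)$. A morphism $X\to Y[1]$ is a map $X^-\to Y^+$, modulo sums of maps that factor through $X^-\to X^+$ and maps that factor through $Y^-\to Y^+$. As $X^-$ and $X^+$ are projective, this gives
\begin{equation}\label{eq:hom}
\operatorname{Hom}(X,Y[1])=\operatorname{coker}\bigl(\operatorname{Hom}(X^+,M_Y)\to\operatorname{Hom}(X^-,M_Y)\bigr).
\end{equation}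

\section{The group and its simple modules}\label{sec:group}

From here to the end of Section~\ref{sec:psi}, the characteristic of $k$ is $2$. Let $\mathbb F_9^\times=\langle\zeta\rangle$, $\iota=\zeta^2$, $\bar x=x^3$, and let $G=SU_3(3)$ be the special unitary group of the form $x_1\bar y_3+x_2\bar y_2+x_3\bar y_1$. A scalar $\lambda$ in $G$ satisfies $\lambda^4=\lambda^3=1$, so the center is trivial and $G=PSU_3(3)$. This group is simple of order $6048$.

\paragraph{The hyperfocal subgroup.} With respect to an orthonormal basis, the matrices $\operatorname{diag}(\alpha,\beta,(\alpha\beta)^{-1})$ with $\alpha^4=\beta^4=1$, and the swap of the first two coordinates together with $-1$ on the third, generate a subgroup $C_4\wr C_2$ of order $32$, a Sylow $2$-subgroup. As $G$ is nonabelian simple, $O^2(G)=G$, so $R\cong C_4\wr C_2$. Its exponent is $8$, whereas cyclic, dihedral, semidihedral and generalized quaternion groups of order $32$ contain elements of order $16$.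

\subsection{Subgroups}

For $r,\xi\in\mathbb F_9$ with $\xi+\xi^3+r^4=0$ put
\[
u(r,\xi)=\begin{pmatrix}1&-r^3&\xi\\0&1&r\\0&0&1\end{pmatrix},\qquad
u(r,\xi)\,u(r',\xi')=u(r+r',\ \xi+\xi'-r^3r').
\]
These elements form a subgroup $U$ of order $27$ and exponent $3$, which is extraspecial with center $Z=\{u(0,\xi)\}$ of order $3$; two elements $u(r,\xi)$, $u(r',\xi')$ commute if and only if $r^3r'\in\mathbb F_3$. Let
\[
t=\operatorname{diag}(\zeta,\zeta^2,\zeta^{-3}),\quad T=\langle t\rangle\cong C_8,\quad
s=\begin{pmatrix}0&0&1\\0&-1&0\\1&0&0\end{pmatrix},\quad B=UT .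
\]
Then
\begin{equation}\label{eq:torus}
t\,u(r,\xi)\,t^{-1}=u(\zeta^5r,\zeta^4\xi),\qquad s^2=1,\qquad sts=t^{-3}=t^5 .
\end{equation}
The isotropic points are $\infty=[1:0:0]$ and the $27$ points $u(r,\xi)p_0=[\xi:r:1]$, where $p_0=[0:0:1]=s\infty$. So $U$ fixes $\infty$ and is regular on the other points, $G$ is $2$-transitive on the $28$ points, and $B$, having order $216=6048/28$, is the stabilizer of $\infty$. The stabilizer of $\infty$ and $p_0$ is $T$, and counting gives
\begin{equation}\label{eq:bruhat}
G=\bigsqcup_{j\in\mathbb Z/8}Ut^j\ \sqcup\bigsqcup_{j\in\mathbb Z/8}Ust^jU,\qquad |Ust^jU|=27^2 .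
\end{equation}

By \eqref{eq:torus}, $t$ acts on $U/Z\cong\mathbb F_9$ as multiplication by a generator of $\mathbb F_9^\times$, and it inverts $Z$. Hence $T$ permutes the $8$ nontrivial linear characters of $U$ regularly; let $\psi$ be one of them. The two $3$-dimensional irreducible characters $\theta,\bar\theta$ of $U$ are interchanged by $t$ and fixed by $t^2$. As $|U|$ is odd, we use the same notation over $k$. Let $e_U,e_\psi\in kU$ be the idempotents of $1_U$ and $\psi$.

\subsection{Characters}

We use the ATLAS character table of $U_3(3)$; characters are denoted by their degrees, and $7c,21c,\overline{28}$ are the complex conjugates of $7b,21b,28$. The needed columns are as follows; $u+u'=1$.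
\[
\begin{array}{c|cccccccc}
&1A&3A&3B&4A&8A&8B&12A&7A\\
\text{size}&1&56&672&63&756&756&504&864\\\hline
1&1&1&1&1&1&1&1&1\\
6&6&-3&0&-2&0&0&1&-1\\
7a&7&-2&1&3&-1&-1&0&0\\
7b&7&-2&1&-1-2i&i&-i&-1+i&0\\
14&14&5&-1&2&0&0&-1&0\\
21a&21&3&0&1&-1&-1&1&0\\
21b&21&3&0&-3+2i&i&-i&-i&0\\
27&27&0&0&3&1&1&0&-1\\
28&28&1&1&4i&0&0&i&0\\
32,32'&32&-4&-1&0&0&0&0&u,u'
\end{array}
\]
The $2$-regular classes are $1A,3A,3B,7A,7B$.

Conjugates of $U$ belonging to different points intersect trivially, because a nontrivial element of $U$ fixes only $\infty$. As $t$ inverts $Z$, the conjugates of elements of $Z\setminus1$ form one class, of size $28\cdot2=56$. This is $3A$, and it meets $U$ in $Z\setminus1$. So $U\setminus Z\subset3B$, and we can restrict to $U$: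
\begin{equation}\label{eq:res}
\begin{aligned}
6|_U&=\theta+\bar\theta,\qquad 14|_U=(\text{sum of the $8$ nontrivial linear characters})+\theta+\bar\theta,\\
&\text{$32|_U$ and $32'|_U$ contain $1_U$ zero times and $\psi$ once.}
\end{aligned}
\end{equation}
For the last line, $\langle32|_U,1_U\rangle=(32-8-24)/27=0$, and since $\sum_{U\setminus Z}\psi=-3$, $\langle 32|_U,\psi\rangle=(32-8+3)/27=1$; the same computation applies to $32'$.

\subsection{Simple modules}

The characters $32,32'$ have defect zero: they give two simple blocks, with simple projective modules $D,D'$. Let $\varphi_6,\varphi_{14}$ be the restrictions of $6,14$ to $2$-regular classes. From the table, on $2$-regular classes,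
\begin{equation}\label{eq:dec}
7=1+\varphi_6,\quad 21=1+\varphi_6+\varphi_{14},\quad 27=1+2\varphi_6+\varphi_{14},\quad 28=2\cdot1+2\varphi_6+\varphi_{14},
\end{equation}
for each of $7a,b,c$, of $21a,b,c$ and of $28,\overline{28}$.

\begin{lemma}\label{lem:simple}
The simple $kG$-modules are $D,D'$ and three modules $k,A,C$ with Brauer characters $1,\varphi_6,\varphi_{14}$. The latter are self-dual and lie in the principal block $\mathcal B$. The Cartan matrix of $\mathcal B$ in the order $k,A,C$ is
\[
\begin{pmatrix}16&16&8\\16&19&9\\8&9&7\end{pmatrix}.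
\]
\end{lemma}
\begin{proof}
There are five $2$-regular classes, so there are three irreducible Brauer characters besides those of $D,D'$. By surjectivity of the decomposition map and \eqref{eq:dec} they form a $\mathbb Z$-basis of the span of $1,\varphi_6,\varphi_{14}$. One is $1$. Another is $\varphi_6$, which is irreducible already on $B$, since $T$ interchanges $\theta$ and $\bar\theta$. Let $\varphi'$ be the third. As $1,\varphi_6,\varphi'$ and $1,\varphi_6,\varphi_{14}$ are bases of one lattice, the multiplicity of $\varphi'$ in $\varphi_{14}$ is $\pm1$, hence $1$, and $\varphi_{14}=\varphi'+m_1\cdot1+m_6\varphi_6$ with $m_1,m_6\ge0$. By \eqref{eq:res}, $m_1=0$ because $1_U$ does not occur in $14|_U$, and $m_6\le1$ because $\theta$ occurs once in each of $14|_U$ and $6|_U$. If $m_6=1$, then $\varphi'(1)=8=5-(-3)=\varphi'(3A)$; then the elements of $3A$ act trivially, hence so does the simple group $G$, contradicting irreducibility. So $\varphi'=\varphi_{14}$.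

By \eqref{eq:dec}, $k,A,C$ lie in one block. Their Brauer characters are real, so they are self-dual. Finally, \eqref{eq:dec} gives the decomposition numbers, and the Cartan matrix is the sum over the ordinary characters in $\mathcal B$ of their products; for example $c_{kk}=1+3+3+1+2\cdot4$, $c_{CC}=1+3+1+2$, $c_{CA}=3+2+2\cdot2$ and $c_{Ck}=3+1+2\cdot2$.
\end{proof}

By \eqref{eq:res}: $\psi$ occurs once in $C$ and not in $k,A$; $A^U=C^U=0$; and $\theta$ occurs with multiplicity $0,1,1$ in $k,A,C$. Let $P(S)$ be the projective cover of $S$. The multiplicity of $P(S)$ in $kGe$, for an idempotent $e$, is $\dim eS$, so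
\begin{equation}\label{eq:proj}
kGe_U=P(k),\qquad kGe_\psi=P(C)\oplus D\oplus D' .
\end{equation}
These two explicit idempotents give us access to the vertices $k$ and $C$ of the quiver of $\mathcal B$. We have no comparable idempotent for $A$; this asymmetry shapes the whole argument.

\section{The quiver of the principal block}\label{sec:quiver}

The number of arrows $S\to S'$ in the quiver of $\mathcal B$ is $\dim\operatorname{Ext}^1(S,S')$, the multiplicity of $S'$ in the top of $\operatorname{rad}P(S)$.

\begin{proposition}\label{prop:quiver}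
The quiver of $\mathcal B$ is $k\rightleftarrows A\rightleftarrows C$, with single arrows and no loops.
\end{proposition}

The plan is as follows. Extensions of $k$ are read off from the permutation module on the isotropic points. The other extension groups are $H^1(G,-)$ of tensor products of $A$ and $C$, and these tensor products are small enough to be reduced to the extensions of $k$ already known.

Since $k,A,C$ are self-dual, $\operatorname{Ext}^1(S,S')\cong\operatorname{Ext}^1(S',S)$ for all of them. Write $H^i(M)=\operatorname{Ext}^i(k,M)$ and $h^i=\dim H^i$. We write $[S_1|S_2|\cdots]$ for a uniserial module with these layers, top layer first.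

\subsection{Arrows at $k$}

Put $\nu=1+t\in kT$, so $\nu^8=0$. Since $T$ normalizes $U$, it acts on $kGe_U=P(k)$ from the right, freely. Let
\[
Y=k[G/B]=P(k)/P(k)\nu,
\]
the permutation module on the $28$ points. As $G$ is $2$-transitive on them, its character is $1+27$, so its composition factors are $k^2,A^2,C$. For simple $S$ in $\mathcal B$ we have $\operatorname{Hom}(S,Y)=\operatorname{Hom}_B(S,k)$, and $A,C$ have no trivial constituent on $U$. So $\operatorname{soc}Y=k$, and dually $\operatorname{top}Y=k$. Then $X=\operatorname{rad}Y/\operatorname{soc}Y$ is self-dual with factors $A^2,C$.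

\begin{lemma}\label{lem:X}
$X=[A|C|A]$ is uniserial.
\end{lemma}
\begin{proof}
Let $Y_\psi=kG\,e_\psi Y$. As $\dim e_\psi Y=1$, this is a quotient of $P(C)$ by \eqref{eq:proj}, so it has top $C$ and is contained in $\operatorname{rad}Y$; and it contains the simple socle of $Y$. The key is to show that \emph{$A$ is a composition factor of $Y_\psi$}.

\emph{Step 1: sums of chords.} Call the set of the four isotropic points on a nondegenerate line a chord. We identify a set of points with the sum of its elements in $Y$. As a $U$-module, $Y=k\infty\oplus kUp_0$ with $kUp_0$ regular, so $e_\psi p_0$ spans $e_\psi Y$. As $tp_0=p_0$, $Y_\psi$ contains $e_{\psi'}p_0$ for all nontrivial linear $\psi'$, hence their sum $(e_Z-e_U)p_0$, where $e_Z=\sum_{z\in Z}z$ is the idempotent of the trivial character of $Z$ (note $3=1$ in $k$). Multiplying by $1+u$ with $u\in U$ and using $ue_U=e_U$, we get $e_Z(p_0+up_0)\in Y_\psi$. The chord through $\infty$ and $vp_0$, $v\in U$, is $\{\infty\}\cup Zvp_0$: this is clear for $v=1$, and $v$ fixes $\infty$ and commutes with $Z$.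 So $Y_\psi$ contains the sum of any two chords through $\infty$ (here $2\infty=0$), and by transitivity of $G$ the sum of any two intersecting chords.

\emph{Step 2: a rank computation.} Let $\ell=\{[1:r:1]:r^4=1\}$, the chord on the line $x_1=x_3$, and let $\ell'=\infty+e_Zvp_0$ be the chord through $\infty$ and $vp_0=[1:1:1]$. They intersect, so $\ell+\ell'\in Y_\psi$. The central idempotent $e_\theta\in kU$ of $\theta$ kills $\ell'$, since it kills $\infty$ and $e_\theta e_Z=0$. So $e_\theta\ell\in Y_\psi$. Put $u_r=u(r,1)$ for $r^4=1$, so $u_rp_0=[1:r:1]$. Under $kUp_0\cong kU$ the $U$-module generated by $e_\theta\ell$ corresponds to the left ideal $M_3(k)\mathbf R$ of $kUe_\theta\cong M_3(k)$, where $\mathbf R=\sum_{r^4=1}\theta(u_r)$; this contains $\theta$ with multiplicity equal to the rank of $\mathbf R$. By the multiplication rule, $u_{-1}=u_1^{-1}$ and $u_{-\iota}=u_\iota^{-1}$, while $u_1,u_\iota$ do not commute and therefore generate $U$. Put $\mathsf X=\theta(u_1)$, $\mathsf Y=\theta(u_\iota)$. As the character $\theta$ vanishes off $Z$, each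 of them has eigenvalues $1,\omega,\omega^2$, where $\omega$ is a primitive cube root of $1$. So $\mathsf X+\mathsf X^{-1}=1+\pi_{\mathsf X}$, where $\pi_{\mathsf X}=1+\mathsf X+\mathsf X^2$ is the rank one projection onto the $1$-eigenspace; likewise for $\mathsf Y$. Hence $\mathbf R=\pi_{\mathsf X}+\pi_{\mathsf Y}$. The images of $\pi_{\mathsf X}$ and $\pi_{\mathsf Y}$ differ, and so do their kernels, since a common image or kernel would be a proper nonzero $U$-submodule. So $\mathbf R$ has rank $2$. Thus $\theta$ occurs at least twice in $Y_\psi$. It occurs once in each of $A,C$ and not in $k$, and $C$ occurs only once in $Y$. So $A$ is a factor of $Y_\psi$.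

\emph{Step 3: conclusion.} Let $X'=Y_\psi/\operatorname{soc}Y=kGe_\psi X\subseteq X$. If $A$ occurred twice in $X'$, then $X'=X$ would have simple top $C$ and, by self-duality, simple socle $C$, while $C$ has multiplicity one; contradiction. So $X'=[C|A]$. If $C$ were a submodule of $X$, then $X'=kGe_\psi X\subseteq C$, a contradiction; dually $C$ is not a quotient of $X$. So $\operatorname{top}X=A^j$ with $j\in\{1,2\}$. If $j=2$, then $\operatorname{rad}X=C$ is a submodule, which is excluded. So $\operatorname{top}X=A$, dually $\operatorname{soc}X=A$, and $X=[A|C|A]$.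
\end{proof}

Now $\operatorname{Ext}^1(k,k)=\operatorname{Hom}(G,k)=0$ because $G$ is perfect. Next let $S\in\{A,C\}$. The submodule $P(k)\nu\subseteq\operatorname{rad}P(k)$ is an image of $P(k)$, so it has top $k$ and is killed by every map to $S$; also $\operatorname{soc}Y=k$ is killed. Therefore $\operatorname{Ext}^1(k,S)=\operatorname{Hom}(\operatorname{rad}P(k),S)=\operatorname{Hom}(\operatorname{rad}Y,S)=\operatorname{Hom}(X,S)$, and Lemma~\ref{lem:X} gives
\begin{equation}\label{eq:k}
\dim\operatorname{Ext}^1(k,A)=h^1(A)=1,\qquad \operatorname{Ext}^1(k,C)=0=\operatorname{Ext}^1(k,k).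
\end{equation}
The lemma also shows $\operatorname{Ext}^1(A,C)\ne0$. The remaining groups do not involve $k$, and we have no explicit model of $P(A)$; we reach them through tensor products.

\subsection{No loop at $A$}\label{ss:AA}

In characteristic $2$ there are exact sequences
\begin{equation}\label{eq:sym}
0\to\Lambda^2A\to A\otimes A\to S^2A\to0,\qquad 0\to A^{(2)}\to S^2A\to\Lambda^2A\to0,
\end{equation}
where $A^{(2)}$, the span of the squares, is the Frobenius twist of $A$. Its Brauer character is $g\mapsto\varphi_6(g^2)=\varphi_6(g)$, as $\varphi_6$ is rational; so $A^{(2)}\cong A$. The Brauer character $\frac12(\varphi_6(g)^2-\varphi_6(g^2))$ of $\Lambda^2A$ has values $15,6,0,1,1$ on $1A,3A,3B,7A,7B$, so it is $1+\varphi_{14}$, and by \eqref{eq:k}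
\[
\Lambda^2A\cong k\oplus C,\qquad H^1(\Lambda^2A)=0 .
\]

\emph{Claim: $(S^2A)^G=0$.} A nonzero invariant is a $G$-invariant quadratic form on $A^*$. Its polarization in $\Lambda^2A$ is nonzero, since $A^{(2)}\cong A$ has no invariants; so it is nondegenerate, as $A^*$ is simple. Hence $G$ embeds into $O_6(k)$, and as $G$ is perfect, into the subgroup $SO_6(k)$ of index $2$. The map $\Lambda^2\colon SL_4(k)\to SO_6(k)$ is surjective with kernel $\{\pm1\}$, so in characteristic $2$ it is an isomorphism of abstract groups. Thus $G$ has a faithful $4$-dimensional module. All its composition factors are trivial, because the nontrivial simple modules have dimension at least $6$. Then $G$ is a $2$-group, which is absurd.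

By the claim and the second sequence in \eqref{eq:sym}, $H^0(\Lambda^2A)\to H^1(A^{(2)})$ is injective. Both spaces have dimension one, so it is bijective; as $H^1(\Lambda^2A)=0$, it follows that $H^1(S^2A)=0$. The first sequence gives $H^1(A\otimes A)=0$, that is, $\operatorname{Ext}^1(A,A)=0$.

\subsection{Arrows between $A$ and $C$}\label{ss:AC}

The Brauer character of $A\otimes C$ has values $84,-15,0,0,0$, which is $2\cdot1+3\varphi_6+32+32'$. So $A\otimes C=\Xi\oplus D\oplus D'$ with $\Xi$ self-dual with factors $k^2,A^3$. As $\operatorname{Hom}(k,A\otimes C)=\operatorname{Hom}(A,C)=0$, the module $k$ is neither in the socle nor in the top of $\Xi$.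

The modules in $\mathcal B$ all of whose factors are $k$ or $A$ form the module category of a quotient algebra of $\mathcal B$. This category is closed under extensions, so by \eqref{eq:k} and Section~\ref{ss:AA} the quiver of that algebra has two vertices, one arrow in each direction and no loops. Such an algebra is a Nakayama algebra: its modules are direct sums of uniserial modules, here with alternating factors $k$ and $A$. Each uniserial summand of $\Xi$ has top and socle $A$, hence one more $A$ than $k$. So there is just one: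
\[
\Xi=[A|k|A|k|A].
\]
Let $F_i\subset\Xi$ be the submodule of length $i$; recall $H^1(k)=0$ and $H^0(F_i)=0$. From $0\to F_1=A\to F_2\to k\to0$ we get $H^0(k)\hookrightarrow H^1(A)$, an isomorphism by dimension, so $H^1(F_2)=0$. Then $0\to F_2\to F_3\to A\to0$ gives $h^1(F_3)\le1$. From $0\to F_3\to F_4\to k\to0$ we get $H^0(k)\hookrightarrow H^1(F_3)$, again an isomorphism, so $H^1(F_4)=0$. Finally $0\to F_4\to\Xi\to A\to0$ gives $h^1(\Xi)\le1$. Since $D,D'$ are projective, $\dim\operatorname{Ext}^1(A,C)=h^1(A\otimes C)=h^1(\Xi)\le1$, with equality since $\operatorname{Ext}^1(A,C)\neq0$.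

\subsection{No loop at $C$}

As $\Lambda^2A\cong k\oplus C$ and $\operatorname{Ext}^1(C,k)=0$, we have $\operatorname{Ext}^1(C,C)=\operatorname{Ext}^1(C,\Lambda^2A)$. By \eqref{eq:sym} there is an exact sequence
\[
\operatorname{Hom}(C,S^2A)\to\operatorname{Ext}^1(C,\Lambda^2A)\to\operatorname{Ext}^1(C,A\otimes A)=\operatorname{Ext}^1(C\otimes A,A)=\operatorname{Ext}^1(\Xi,A),
\]
and we show that both outer terms vanish.

\emph{$\operatorname{Ext}^1(\Xi,A)=0$.} Suppose that $0\to A\to E\to\Xi\to0$ does not split. If some maximal submodule $M$ of $E$ did not contain $A$, then $A\cap M=0$ and $E=A\oplus M$, so the sequence would split. So $A\subseteq\operatorname{rad}E$ and $\operatorname{top}E=\operatorname{top}\Xi=A$ is simple. Hence $E$ is uniserial, as a module over the Nakayama algebra of Section~\ref{ss:AC}, and its two lowest layers are $A,A$, contradicting $\operatorname{Ext}^1(A,A)=0$.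

\emph{$\operatorname{Hom}(C,S^2A)=0$.} Suppose $C\subseteq S^2A$; then $C\cap A^{(2)}=0$. Let $V\subset A$ be the eigenspace of $Z$ affording $\theta$, with central character $\lambda$. Since $\lambda^2=\lambda^{-1}$, the $\lambda^2$-eigenspace of $Z$ is $S^2V$ in $S^2A$, the span of the squares of $V$ in $A^{(2)}$, and of dimension $3$ in $C$. As $\dim S^2V=6$, the span of squares has a complement in $S^2V$ which is stable under $U$ and $t^2$. We show that there is none.

Let $F$ be the action of $t^2$ on $V$. By \eqref{eq:torus}, $t^2u(r,\xi)t^{-2}=u(\iota r,\xi)$, so $t^2u_1t^{-2}=u_\iota$ and $t^2u_\iota t^{-2}=u_{-1}=u_1^{-1}$. With $\mathsf X,\mathsf Y$ the actions of $u_1,u_\iota$ on $V$, this says $F\mathsf X=\mathsf YF$ and $F\mathsf Y=\mathsf X^{-1}F$. The commutator of $\mathsf X$ and $\mathsf Y$ is a scalar of order $3$. So there are a basis $v_x$ ($x\in\mathbb F_3$) of $V$ and a primitive cube root of unity $\omega$ with $\mathsf Xv_x=v_{x+1}$, $\mathsf Yv_x=\omega^xv_x$. Then $Fv_0$ is fixed by $\mathsf X$, so $Fv_0=\mu\sum_yv_y$ with $\mu\ne0$,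 and $Fv_x=F\mathsf X^xv_0=\mathsf Y^xFv_0=\mu\sum_y\omega^{xy}v_y$. A basis of $S^2V$ is given by $s_x=v_x^2$ and $f_x=v_{x+1}v_{x+2}$. On both families $\mathsf X$ shifts the index and $\mathsf Y$ multiplies by $\omega^{2x}$, so they span isomorphic simple $U$-modules, and by Schur's lemma the $U$-stable complements of $\langle s_x\rangle$ are the spaces $V_\beta=\langle f_x+\beta s_x\rangle_x$, $\beta\in k$. In characteristic $2$,
\[
Fs_0=\mu^2\sum_ys_y,\qquad
Ff_0=\mu^2\Bigl(\sum_y\omega^yv_y\Bigr)\Bigl(\sum_y\omega^{2y}v_y\Bigr)=\mu^2\sum_y(s_y+f_y),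
\]
because the coefficient of $v_yv_z$, $y\ne z$, is $\omega^{y-z}+\omega^{z-y}=\omega+\omega^2=1$. So $F(f_0+\beta s_0)=\mu^2\sum_y(f_y+(\beta+1)s_y)$ is not in $V_\beta$, and no complement is stable under $t^2$. This contradiction completes the proof of Proposition~\ref{prop:quiver}. \qed

\section{Killing central elements}\label{sec:central}

Let $b$ be the block idempotent of $\mathcal B$. Put $e_1=e_U$ and $e_3=be_\psi$; these are orthogonal, and $kGe_1=P(k)$, $kGe_3=P(C)$ by \eqref{eq:proj}. By the Krull--Schmidt theorem $P(A)$ is a direct summand of $kG(1-e_1-e_3)$; let $e_2$ be a primitive idempotent with $kGe_2\cong P(A)$, orthogonal to $e_1,e_3$. With $e=e_1+e_2+e_3$, the algebra $\Lambda=ekGe$ is the basic algebra of $\mathcal B$; it is symmetric, of dimension $108$ (the sum of the Cartan numbers). Vertices $1,2,3$ stand for $k,A,C$. By Proposition~\ref{prop:quiver} we may choose elements of $\operatorname{rad}\Lambda\setminus\operatorname{rad}^2\Lambda$,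
\[
a\in e_2\Lambda e_1,\quad a'\in e_1\Lambda e_2,\quad c\in e_3\Lambda e_2,\quad c'\in e_2\Lambda e_3 ,
\]
representing the arrows, so that the $e_i$ and the arrows generate $\Lambda$ and
\begin{equation}\label{eq:rad}
\operatorname{rad}\Lambda\,e_1=\Lambda a,\qquad \operatorname{rad}\Lambda\,e_2=\Lambda a'+\Lambda c,\qquad e_3\operatorname{rad}\Lambda=c\Lambda .
\end{equation}
The choice is arbitrary, and everything below holds for every choice. Put
\[
\alpha=aa',\quad\gamma=c'c\in e_2\Lambda e_2;\qquad \tau=a'a,\quad\sigma=a'\gamma a\in e_1\Lambda e_1 .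
\]
Let $Z_{\mathcal B}$ be the center of $\mathcal B$, a local algebra isomorphic to $Z(\Lambda)$ via $z\mapsto ze$; let $J=\operatorname{rad}Z_{\mathcal B}$ and $\overline\Lambda=\Lambda/J\Lambda$. By Lemma~\ref{lem:central}, bricks over $\Lambda$ are modules over $\overline\Lambda$.

We do not know the relations of $\Lambda$. What we can compute are the corners at $1$ and $3$, where $e_U$ and $e_\psi$ are explicit: $e_3\overline\Lambda e_3$ from class sums (Section~\ref{ss:C}) and $e_1\overline\Lambda e_1$ from double cosets (Section~\ref{ss:H}). To carry this information to vertex $2$ we prove two cancellation rules: for $x\in e_3\overline\Lambda e_2$, $xa=0$ implies $x=0$ (Lemma~\ref{lem:cancel1}); for $y\in e_2\overline\Lambda e_1$, $a'y=0=cy$ implies $y=0$ (Lemma~\ref{lem:cancel2}).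

\subsection{The corner at $C$}\label{ss:C}

Let $\mathcal O$ be a complete discrete valuation ring of characteristic $0$ with residue field $k$, whose fraction field $\mathcal K$ is a splitting field for all subgroups of $G$, and let $v$ be its valuation, normalized by $v(2)=1$ (with values in $\mathbb Q$). Hats denote lifts: $\hat e_U,\hat e_\psi\in\mathcal OU$, $\hat b\in Z(\mathcal OG)$, $\hat e_3=\hat b\hat e_\psi$. For a class $\mathcal C$, we write $\widehat{\mathcal C}$ for its class sum.

The idea for computing $E=e_3\Lambda e_3$ is that the symmetrizing form determines the discriminant of the lifted corner, and seven class sums already have this discriminant.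

\begin{proposition}\label{prop:E}
Let $E=e_3\Lambda e_3$. The elements $\widehat{\mathcal C}e_3$, $\mathcal C\in\{1A,4A,12A,3A,8A,8B,7A\}$, form a $k$-basis of $E$. So $E=Z_{\mathcal B}e_3$ is commutative and $e_3\overline\Lambda e_3=k$.
\end{proposition}
\begin{proof}
By \eqref{eq:dec}, the characters in $\mathcal B$ whose restriction to $U$ contains $\psi$ are $14,21a,21b,21c,27,28,\overline{28}$, and each contains it once. So $\hat e_3$ has rank one on these and zero on the others. Let $x_\chi$ be the scalar by which $x\in\hat E=\hat e_3\mathcal OG\hat e_3$ acts on the image of $\hat e_3$ in $\chi$. Then $x\mapsto(x_\chi)$ identifies $\hat E$ with a full lattice in $\mathcal K^7$, and $\chi(x)=x_\chi$. The coefficient of $1\in G$ is $x\mapsto\sum_\chi\frac{\chi(1)}{|G|}\chi(x)$, and it makes $\mathcal OG$ a symmetric algebra; so its restriction makes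
\[
(x,y)\mapsto\sum_\chi\frac{\chi(1)}{|G|}x_\chi y_\chi
\]
a perfect form on $\hat E$. Hence if $M$ is the matrix of an $\mathcal O$-basis of $\hat E$ in these coordinates, $\det(M)^2\prod_\chi\frac{\chi(1)}{|G|}$ is a unit and
\[
v(\det M)=\tfrac12\sum_\chi v(|G|/\chi(1))=\tfrac12(4+3\cdot5+5+2\cdot3)=15 .
\]
It is enough to see that the seven elements $\widehat{\mathcal C}\hat e_3\in\hat E$ also have determinant of valuation $15$: then they are an $\mathcal O$-basis of $\hat E$, and reduce to a $k$-basis of $E$. A class sum acts on $\chi$ by the scalar $\omega_\chi(\mathcal C)=|\mathcal C|\chi(g)/\chi(1)$, $g\in\mathcal C$. In the order $14,21a,21b,21c,27,28,\overline{28}$ the seven vectors are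
\begin{equation}\label{eq:classes}
\begin{array}{rl}
1A:&(1,\ 1,\ 1,\ 1,\ 1,\ 1,\ 1)\\
4A:&(9,\ 3,\ -9+6i,\ -9-6i,\ 7,\ 9i,\ -9i)\\
12A:&(-36,\ 24,\ -24i,\ 24i,\ 0,\ 18i,\ -18i)\\
3A:&(20,\ 8,\ 8,\ 8,\ 0,\ 2,\ 2)\\
8A:&(0,\ -36,\ 36i,\ -36i,\ 28,\ 0,\ 0)\\
8B:&(0,\ -36,\ -36i,\ 36i,\ 28,\ 0,\ 0)\\
7A:&(0,\ 0,\ 0,\ 0,\ -32,\ 0,\ 0)
\end{array}
\end{equation}
The last row contributes a factor $\pm32$ and removes the coordinate $27$. Let $\mathbf a,\mathbf b,\mathbf c$ be the basis vectors of the coordinates $21a,21b,21c$. Then, with the coordinate $27$ removed, $8A\wedge8B=2592\,i\;\mathbf a\wedge(\mathbf b-\mathbf c)$. Modulo $\mathbf a$ and $\mathbf b-\mathbf c$, where the coordinates are those of $14$, the sum of those of $21b$ and $21c$, and those of $28$ and $\overline{28}$, the first four rows become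
\[
(1,2,1,1),\quad 9(1,-2,i,-i),\quad18(-2,0,i,-i),\quad2(10,8,1,1).
\]
Leave the scalars $9,18,2$ aside, and subtract the second vector from the third and the first from the fourth. The third and fourth become $(-3,2,0,0)$ and $(9,6,0,0)$, so the determinant is
\[
\pm9\cdot18\cdot2\cdot\det\begin{pmatrix}1&1\\i&-i\end{pmatrix}\det\begin{pmatrix}-3&2\\9&6\end{pmatrix}=\pm324\cdot72\,i .
\]
In total, with $32=2^5$, $2592=2^5\cdot81$, $324=2^2\cdot81$ and $72=2^3\cdot9$, the valuation is $5+5+2+3=15$.

So $Z_{\mathcal B}\to E$, $z\mapsto ze_3$, is onto. As $Z_{\mathcal B}=kb\oplus J$ and $Je_3$ is nilpotent, $Je_3$ has codimension one in $E$. Therefore $e_3\overline\Lambda e_3=E/JE=k$.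
\end{proof}

\subsection{Two elements of $E$ that kill $e_3\Lambda e_1$}

\begin{lemma}\label{lem:two}
The elements $f_1=(\widehat{8A}-\widehat{8B})e_3$ and $f_2=\widehat{7A}\,e_3$ of $E$ are linearly independent, and $f_i\cdot e_3\Lambda e_1=0$.
\end{lemma}
\begin{proof}
Independence is part of Proposition~\ref{prop:E}. For the second claim we compute the action of class sums on $e_3\Lambda e_1$, lifted to $\mathcal O$. As $\mathcal OG\hat e_U$ lies in the principal block, $\hat e_3\mathcal OG\hat e_U=\hat e_\psi\mathcal OG\hat e_U$. Since $t$ normalizes $U$, we have $\hat e_\psi t^j\hat e_U=\hat e_\psi\hat e_Ut^j=0$. By \eqref{eq:bruhat}, $\hat e_\psi\mathcal OG\hat e_U$ is spanned by the elements $\hat e_\psi st^j\hat e_U=\hat x_0t^j$ with $\hat x_0=\hat e_\psi s\hat e_U$. They are nonzero and have disjoint supports. So this module equals $\hat x_0\,\mathcal OT$ and is free of rank one over $\mathcal OT$, and every $z\in Z(\mathcal OG)$ acts by $z\hat x_0=\hat x_0\zeta_z$ with some $\zeta_z\in\mathcal OT$.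

To find $\zeta_z$, let $\eta$ be a linear character of $T$, also viewed as a character of $B$, with idempotent $\varepsilon_\eta\in\mathcal KT$. Then $\mathcal KG\hat e_U\varepsilon_\eta$ affords $\operatorname{Ind}_B^G\eta$, and $\hat e_\psi\mathcal KG\hat e_U\varepsilon_\eta=\mathcal K\hat x_0\varepsilon_\eta$ is one-dimensional. So exactly one constituent $\chi_\eta$ of $\operatorname{Ind}_B^G\eta$ contains $\psi$ on $U$, and
\[
\eta(\zeta_z)=\omega_{\chi_\eta}(z).
\]
\emph{Which character is $\chi_\eta$?} As $B\cap sBs=T$, Mackey's formula gives $\langle\operatorname{Ind}_B^G\eta,\operatorname{Ind}_B^G\eta\rangle=1+\langle\eta,\eta^5\rangle$. So $\operatorname{Ind}_B^G\eta$ is irreducible of degree $28$ if $\eta$ has order $8$, and has exactly two constituents otherwise. For $\eta=1$ these are $1$ and $27$, so $\chi_1=27$. By \eqref{eq:dec} the character of $P(k)$, which is the sum of all $\operatorname{Ind}_B^G\eta$, equals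
\[
1+27+7a+7b+7c+21a+21b+21c+2(28+\overline{28}).
\]
So for each of the three $\eta$ of order $2$ or $4$, $\operatorname{Ind}_B^G\eta$ is the sum of a character of degree $7$ and one of degree $21$, each $21$ occurring for one $\eta$; and $\chi_\eta$ is the $21$, as $\psi$ does not occur in $7=1+\varphi_6$. For $\eta$ of order $2$ the induced character is rational, so $\chi_\eta=21a$. The two $\eta$ of order $4$ are complex conjugate, and give $21b$ and $21c$.

Now we read off \eqref{eq:classes}. For $z=\widehat{8A}$ and $z=\widehat{8B}$, the value $\eta(\zeta_z)$ is $28$ for $\eta=1$, $-36$ for $\eta$ of order $2$, $\pm36\epsilon i$ for $\eta(t)=\pm i$ with a sign $\epsilon$ that is opposite for $8A$ and $8B$, and $0$ for $\eta$ of order $8$. By Fourier inversion the coefficient of $t^j$ in $\zeta_z$ is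
\[
\tfrac18\bigl(28-36(-1)^j+36\epsilon(i^{1-j}+(-i)^{1-j})\bigr)=\tfrac18\bigl(28-36(-1)^j+72\,\epsilon\cos\tfrac{\pi(1-j)}2\bigr).
\]
For $j\equiv0,1,2,3$ modulo $4$ this is $-1,17,-1,-1$ if $\epsilon=1$ and $-1,-1,-1,17$ if $\epsilon=-1$. All these numbers are odd, so modulo $2$ both class sums act as $\sum_jt^j$ and their difference acts as zero. For $z=\widehat{7A}$ the only nonzero value is $-32$ at $\eta=1$, so all coefficients are $-4$, and $z$ acts as zero modulo $2$.
\end{proof}

\subsection{First cancellation rule}

\begin{lemma}\label{lem:cancel1}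
If $x\in e_3\overline\Lambda e_2$ and $xa=0$ in $\overline\Lambda$, then $x=0$.
\end{lemma}
\begin{proof}
We first work in $\Lambda$. By \eqref{eq:rad}, $x\mapsto xa$ maps $e_3\Lambda e_2$ onto $e_3\operatorname{rad}\Lambda\,e_1=e_3\Lambda e_1$. By the Cartan numbers $c_{CA}=9$ and $c_{Ck}=8$, its kernel $\Theta$ is one-dimensional. \emph{We claim $\Theta\subseteq J\Lambda$.} Let $f$ be in the span of $f_1,f_2$. Then $(fc)a=f(ca)=0$ by Lemma~\ref{lem:two}, so $fc\in\Theta$. If $fc=0$, then $f\operatorname{rad}\Lambda=fc\Lambda=0$ by \eqref{eq:rad}, so $f$ lies in the socle of the right module $e_3\Lambda$, which is one-dimensional because $\Lambda$ is symmetric and basic. As the span of $f_1,f_2$ has dimension $2$, some $f$ in it satisfies $fc\ne0$, that is, $\Theta=k\,fc$. By Proposition~\ref{prop:E}, $f=ze_3$ with $z\in Z_{\mathcal B}$. Since $f$ kills $e_3\Lambda e_1\ne0$, it is not a unit of $E$, so $z\in J$, and $\Theta=k\,zc\subseteq J\Lambda$.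

Now let $x\in e_3\Lambda e_2$ with $xa\in J\Lambda$. Then $xa\in Je_3\Lambda e_1=(Je_3\Lambda e_2)a$, so $xa=x'a$ with $x'\in J\Lambda$ and $x-x'\in\Theta\subseteq J\Lambda$. Hence $x\in J\Lambda$.
\end{proof}

\subsection{The corner at $k$, and the second cancellation rule}\label{ss:H}

Let $H=e_1\Lambda e_1=e_UkGe_U$ and $h=e_Use_U$. In $H$ we write $t^j$ for $t^je_U$. By \eqref{eq:bruhat}, $H=kT\oplus h\,kT$ with basis $t^j,ht^j$, and $ts=st^5$ gives $th=ht^5$. So $t^2$ is central in $H$, and with it $\nu^2=1+t^2$ and $\nu^4=1+t^4$; these are nilpotent.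

\begin{proposition}\label{prop:H}
We have $JH=\nu^2H$, and $\overline H=e_1\overline\Lambda e_1=k[\nu,\,1+h]/(\nu^2,(1+h)^2)$. In particular $\overline H$ is commutative and each of its radical elements has square zero.
\end{proposition}
\begin{proof}
\emph{(i) $JH\subseteq\nu^2H$.} For a class $\mathcal C$,
\[
\widehat{\mathcal C}e_U=e_U\widehat{\mathcal C}e_U=\sum_j|\mathcal C\cap Ut^j|\,t^j+\sum_j|\mathcal C\cap Ust^jU|\,ht^j .
\]
Conjugation by $t$ maps $Ust^jU$ to $Ust^{j+4}U$, so the second sum lies in $h\,kT(1+t^4)\subseteq H\nu^4$. If $j$ is odd, $t^j$ acts without nontrivial fixed points on $U$ by \eqref{eq:torus}; so $u\mapsto ut^ju^{-1}t^{-j}$ is a bijection of $U$, and all elements of $Ut^j$ are conjugate to $t^j$. Moreover $t^j$ is conjugate to $st^js=t^{5j}=t^{j+4}$. So the terms with $j$ odd in the first sum also lie in $H\nu^4$. Thus $\widehat{\mathcal C}e_U\in k[t^2]+H\nu^4\subseteq k+\nu^2H$. If $z\in J$, then $ze_U\in k+\nu^2H$ is nilpotent, and $\nu^2H$ is a nilpotent ideal; so $ze_U\in\nu^2H$.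

\emph{(ii) $\nu^2H\subseteq JH$.} Let $\mathcal C$ be the class of $t^2=\operatorname{diag}(\iota,-1,\iota)$. By \eqref{eq:torus}, $C_U(t^2)=Z$. For $z'\in Z$ the element $t^2z'$ has $3$-part $z'$ and centralizer $Z$ in $U$, so it has $9$ conjugates under $U$, all in $Ut^2$. For different $z'$ these sets are disjoint, as $z'$ is central in $U$. So they exhaust $Ut^2$. For $z'\ne1$ the order of $t^2z'$ is $12$; hence $|\mathcal C\cap Ut^2|=9$. For $j\neq2$ we have $\mathcal C\cap Ut^j=\emptyset$: the elements of $Ut^j$ have order $8$ for odd $j$, order $1$ or $3$ for $j=0$, and order $2$ or $6$ for $j=4$; and an element of order $4$ in $Ut^6$ is conjugate to $t^6=t^{-2}$ by the Schur--Zassenhaus theorem in $U\langle t^2\rangle$, and $t^{-2}$ has other eigenvalues than $t^2$. Since $9=1$ in $k$, we get $\widehat{\mathcal C}e_U=t^2+y\nu^4$ with $y\in H$, so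
\[
(\widehat{\mathcal C}+1)e_U=\nu^2(1+y\nu^2),
\]
where $1+y\nu^2$ is a unit of $H$. This element is nilpotent, so $(\widehat{\mathcal C}+1)b$ is not a unit in the local algebra $Z_{\mathcal B}$; it lies in $J$.

\emph{(iii) The quotient.} By (i) and (ii), $\overline H=H/JH=H/\nu^2H$ has basis $1,\nu,h,h\nu$, and $t^2=1$ there, so $th=ht^5=ht$. Next, $h^2=\sum_{u\in U}e_Ususe_U$ (note $27=1$ in $k$). The term $u=1$ is $e_U$. For $u\ne1$ we have $sus\infty=sup_0\neq sp_0=\infty$, so $sus\in Ust^{j(u)}U$ for some $j(u)$. Hence $h^2=1+hr$ with $r=\sum_{u\ne1}t^{j(u)}$. Now $s(tut^{-1})s=t^5(sus)t^{-5}$ lies in $Ut^5st^{j(u)-5}U=Ust^{j(u)+4}U$. So $t^4r=r$, whence $r\in(1+t^4)kT=\nu^4kT$, and $h^2=1$ in $\overline H$. So $\overline H$ is commutative with $\nu^2=(1+h)^2=0$, and as $k$ has characteristic $2$, all elements of its radical $(\nu,1+h)$ have square zero.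
\end{proof}

\begin{lemma}\label{lem:cancel2}
If $y\in e_2\overline\Lambda e_1$ and $a'y=0=cy$ in $\overline\Lambda$, then $y=0$.
\end{lemma}
\begin{proof}
By \eqref{eq:rad}, $\operatorname{rad}\Lambda\,y=0$, so a nonzero $y$ would give a submodule $A$ of $P(k)/JP(k)$. But $JP(k)=kGe_U\cdot JH=kGe_U\nu^2$ by Proposition~\ref{prop:H}, so $P(k)/JP(k)=\operatorname{Ind}_B^G(kT/(\nu^2))$ with $U$ acting trivially on $kT/(\nu^2)$. As $A|_U$ has no trivial constituent, $\operatorname{Hom}_G(A,P(k)/JP(k))=\operatorname{Hom}_B(A,kT/(\nu^2))=0$.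
\end{proof}

\subsection{Left-right symmetry}

\begin{lemma}\label{lem:dual}
There is an anti-automorphism $\delta$ of $\Lambda$ fixing $e_1,e_2,e_3$ and preserving $J\Lambda$. The quadruple $(\delta(a'),\delta(a),\delta(c'),\delta(c))$ is again an admissible choice for $(a,a',c,c')$, and the elements $\alpha,\gamma,\tau,\sigma$ formed from it are $\delta(\alpha),\delta(\gamma),\delta(\tau),\delta(\sigma)$.
\end{lemma}
\begin{proof}
Let $x\mapsto x^*$ be the anti-automorphism of $kG$ with $g^*=g^{-1}$. It fixes $b$, as $k$ is self-dual. For an idempotent $f$ and a module $M$ we have $\dim f^*M=\dim fM^*$. As the simple modules of $\mathcal B$ are self-dual, $kGe_i^*\cong kGe_i$ for $i=1,2,3$, and then $kG(1-e^*)\cong kG(1-e)$ by the Krull--Schmidt theorem. The sum of such isomorphisms is an automorphism of the left module $kG$, that is, right multiplication by a unit $d$, with $kGe_id=kGe_i^*$ and $kG(1-e)d=kG(1-e^*)$. Now $1=\sum_id^{-1}e_id+d^{-1}(1-e)d$ and $1=\sum_ie_i^*+(1-e^*)$ are two decompositions of $1$ according to $kG=\bigoplus_ikGe_i^*\oplus kG(1-e^*)$.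 So $d^{-1}e_id=e_i^*$. Put $\delta(x)=dx^*d^{-1}$. This is an anti-automorphism of $kG$ fixing the $e_i$; so it restricts to $\Lambda$. It maps $J$ to $J$, since $*$ preserves the center of $\mathcal B$. The last statement is immediate: for instance $\delta(a')\in e_2\Lambda e_1$, $\delta(a')\delta(a)=\delta(aa')=\delta(\alpha)$, and $\delta(a)\,\delta(\gamma)\,\delta(a')=\delta(a'\gamma a)=\delta(\sigma)$.
\end{proof}

So whenever a statement holds for all choices of arrows, we may apply it to the new choice and then undo $\delta$; this reverses all products and interchanges $a\leftrightarrow a'$, $c\leftrightarrow c'$. We refer to this by ``dually''.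

\subsection{Relations}

\begin{proposition}\label{prop:psi}
Let $\Gamma$ be the quiver $1\underset{a'}{\overset{a}{\rightleftarrows}}2\underset{c'}{\overset{c}{\rightleftarrows}}3$, and with $\alpha=aa'$, $\gamma=c'c$, $\tau=a'a$ let
\[
\Psi=k\Gamma/(cc',\ c\alpha c',\ \alpha^2,\ \tau^2,\ \gamma\alpha,\ \alpha\gamma,\ a'\gamma a),
\]
where paths are composed from right to left. Every brick over $\Lambda$ is a brick over $\Psi$.
\end{proposition}
\begin{proof}
We start in $\overline\Lambda$.

(1) By Proposition~\ref{prop:E}, $e_3\operatorname{rad}\overline\Lambda\,e_3=0$; so $cc'=0$ and $c\alpha c'=0$.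

(2) By Proposition~\ref{prop:H}, $\tau^2=0$ and $\sigma\tau=\tau\sigma$.

(3) \emph{$\alpha^2$ is central.} We have $\alpha^2a=a\tau^2=0$, so $(c\alpha^2)a=0$ and $c\alpha^2=0$ by Lemma~\ref{lem:cancel1}. Dually $a'\alpha^2=0$ and $\alpha^2c'=0$. So $\alpha^2\in e_2\overline\Lambda e_2$ is annihilated by all arrows on both sides, hence central.

(4) \emph{$\rho=\alpha\gamma-\gamma\alpha$ is central.} Let $y=\rho a=\alpha\gamma a-\gamma\alpha a$. Then $a'y=\tau\sigma-\sigma\tau=0$ and $cy=(c\alpha c')ca-(cc')c\alpha a=0$, so $y=0$ by Lemma~\ref{lem:cancel2}. Dually $a'\rho=0$. Moreover $c\rho=(c\alpha c')c-(cc')c\alpha=0$ and $\rho c'=\alpha c'(cc')-c'(c\alpha c')=0$. So $\rho$ is annihilated by all arrows on both sides, hence central.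

(5) \emph{In $\overline\Lambda/(\alpha^2,\rho)$ the element $w=\sigma+\gamma\alpha$ is central.} Here $\alpha\gamma=\gamma\alpha$, so
\begin{align*}
wa&=\gamma\alpha a=\alpha\gamma a=a\sigma=aw, & wa'&=\sigma a'=a'\gamma\alpha=a'w,\\
cw&=(cc')c\alpha=0=wc, & wc'&=\gamma\alpha c'=\alpha c'(cc')=0=c'w,
\end{align*}
and $w$ commutes with the $e_i$. Modulo $w$ we get $\sigma=e_1w=0$ and $\alpha\gamma=\gamma\alpha=e_2w=0$.

The elements of $J$, then $\alpha^2$ and $\rho$, then $w$, are central and radical in the respective algebras. So by Lemma~\ref{lem:central} every brick over $\Lambda$ is a module over $\overline\Lambda/(\alpha^2,\rho,w)$. This algebra is generated by the idempotents and arrows, which satisfy the relations of $\Psi$; so it is a quotient of $\Psi$.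
\end{proof}

\section{The monomial algebra}\label{sec:psi}

\begin{proposition}\label{prop:finite}
$\Psi$ is $\tau$-tilting finite.
\end{proposition}

This implies Theorem~\ref{thm:main}: $\Psi$ has finitely many bricks; by Proposition~\ref{prop:psi} so does $\Lambda$, hence $\mathcal B$; and the other two blocks of $kG$ are simple algebras. To prove Proposition~\ref{prop:finite} we apply Lemma~\ref{lem:cover} with an explicit list of complexes. Their cones cover four of the eight orthants of $K_0(\operatorname{proj}\Psi)\cong\mathbb Z^3$; a duality takes care of the other four.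

\subsection{The complexes}

Write $P_j=\Psi e_j$. Extending paths until they contain a relation, one obtains the following bases of nonzero paths, listed by end vertex $(1\,|\,2\,|\,3)$:
\begin{align*}
P_1&:(e_1,\tau\ |\ a,a\tau,\gamma a\ |\ ca,ca\tau),\qquad a\tau=\alpha a,\ \ ca\tau=c\alpha a,\\
P_2&:(a',a'\alpha,a'\gamma\ |\ e_2,\alpha,\gamma\ |\ c,c\alpha),\\
P_3&:(a'c',a'\alpha c'\ |\ c',\alpha c'\ |\ e_3).
\end{align*}
A map $P_j\to P_i$ is right multiplication by some $x\in e_j\Psi e_i$. On $\operatorname{Hom}(-,M)$ it induces $e_iM\to e_jM$, $m\mapsto xm$. So by \eqref{eq:hom}, for each $X$ the vanishing of $\operatorname{Hom}(X,Y[1])$ is a surjectivity condition on $M=M_Y$, which we call condition $X$. We use $g$-vectors $(x_1,x_2,x_3)$ with respect to $[P_1],[P_2],[P_3]$. Besides $P_j$ (no condition) and $P_j[1]$ (condition $e_jM=0$; cokernel $0$) we need ten complexes: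
\[
\renewcommand{\arraystretch}{1.15}
\begin{array}{l|l|l|l}
X&\text{differential}&g(X)&\text{condition on }M\text{: surjectivity of}\\\hline
L_1&P_3\to P_2,\ c&(0,1,-1)&e_2M\to e_3M,\ m\mapsto cm\\
L_2&P_3\to P_1,\ ca&(1,0,-1)&e_1M\to e_3M,\ m\mapsto cam\\
L_3&P_3^2\to P_2,\ (c,c\alpha)&(0,1,-2)&e_2M\to(e_3M)^2,\ m\mapsto(cm,c\alpha m)\\
L_4&P_3^2\to P_1,\ (ca,c\alpha a)&(1,0,-2)&e_1M\to(e_3M)^2,\ m\mapsto(cam,c\alpha am)\\
K_1&P_2\to P_1^2,\ (a,\gamma a)&(2,-1,0)&(e_1M)^2\to e_2M,\ (m_1,m_2)\mapsto am_1+\gamma am_2\\
K_2&P_2\to P_1,\ a&(1,-1,0)&e_1M\to e_2M,\ m\mapsto am\\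
N_1&P_1\to P_2,\ a'&(-1,1,0)&e_2M\to e_1M,\ m\mapsto a'm\\
N_2&P_1^2\to P_2,\ (a',a'\gamma)&(-2,1,0)&e_2M\to(e_1M)^2,\ m\mapsto(a'm,a'\gamma m)\\
Q&P_1\oplus P_3\to P_2,\ (a',c)&(-1,1,-1)&e_2M\to e_1M\oplus e_3M,\ m\mapsto(a'm,cm)\\
W&P_1\oplus P_3^2\to P_2^2&(-1,2,-2)&(e_2M)^2\to e_1M\oplus(e_3M)^2,\\
&&&(m_1,m_2)\mapsto(a'm_1,\ cm_1+c\alpha m_2,\ cm_2)
\end{array}
\]
If $\epsilon_1,\epsilon_2$ are the generators of $P_2^2$, the differential of $W$ sends the three generators of $P_1\oplus P_3^2$ to $a'\epsilon_1$, $c\epsilon_1+c\alpha\epsilon_2$ and $c\epsilon_2$. Likewise $\epsilon_1,\epsilon_2$ are the generators of $P_1^2$ for $K_1$.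

The cokernels $M_X$ have the following bases:
\[
\renewcommand{\arraystretch}{1.15}
\begin{array}{l|l||l|l}
L_1&(a',a'\alpha\,|\,e_2,\alpha\,|\,c\alpha)&K_2&(e_1\,|\,-\,|\,-)\\
L_2&(e_1,\tau\,|\,a,a\tau\,|\,ca\tau)&N_1&(a'\gamma\,|\,e_2,\gamma\,|\,c)\\
L_3&(a',a'\alpha\,|\,e_2,\alpha\,|\,-)&N_2&(-\,|\,e_2,\gamma\,|\,c)\\
L_4&(e_1,\tau\,|\,a,a\tau\,|\,-)&Q&(-\,|\,e_2\,|\,-)\\\hline
K_1&\multicolumn{3}{l}{(\epsilon_1,\epsilon_2,\tau\epsilon_2\,|\,a\epsilon_2,a\tau\epsilon_2,\gamma a\epsilon_2\,|\,ca\epsilon_2,ca\tau\epsilon_2),\quad a\epsilon_1=\gamma a\epsilon_2}\\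
W&\multicolumn{3}{l}{(a'\epsilon_2,a'\alpha\epsilon_2\,|\,\epsilon_1,\epsilon_2,\alpha\epsilon_2\,|\,\kappa),\quad \kappa=c\alpha\epsilon_2=c\epsilon_1}
\end{array}
\]
Indeed, the submodules factored out are as follows. In $P_2$: $\Psi c=\langle c,\gamma,a'\gamma\rangle$, $\Psi c\alpha=\langle c\alpha\rangle$, $\Psi a'=\langle a',\alpha,a'\alpha,c\alpha\rangle$, $\Psi a'\gamma=\langle a'\gamma\rangle$. In $P_1$: $\Psi ca=\langle ca,\gamma a\rangle$, $\Psi c\alpha a=\langle ca\tau\rangle$, $\Psi a=\operatorname{rad}P_1$. For $K_1$, the element $v=a\epsilon_1+\gamma a\epsilon_2$ has $a'v=\tau\epsilon_1$ and $cv=ca\epsilon_1$, as $a'\gamma a=0=c\gamma$, and generates the span of $v,\tau\epsilon_1,ca\epsilon_1,a\tau\epsilon_1,\gamma a\epsilon_1,ca\tau\epsilon_1$. For $W$, the three generators yield $a'\epsilon_1,\alpha\epsilon_1,a'\alpha\epsilon_1,c\alpha\epsilon_1$; then $c\epsilon_1+c\alpha\epsilon_2$, $\gamma\epsilon_1,a'\gamma\epsilon_1$ (as $\gamma\alpha=0$); and $c\epsilon_2,\gamma\epsilon_2,a'\gamma\epsilon_2$.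

Why is the large complex $W$ needed? Condition $Q$ fails on $M_{L_1}$: it asks for a surjection from $e_2M_{L_1}$, of dimension $2$, onto $e_1M_{L_1}\oplus e_3M_{L_1}$, of dimension $3$. So $Q$ and $L_1$ cannot belong to the same cone. As $g(W)=g(Q)+g(L_1)$, the ray of $W$ separates them (Figure~\ref{fig:fan}).

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=1,every node/.style={font=\footnotesize}]
\begin{scope}
\coordinate (a) at (0,0); \coordinate (b) at (4,0); \coordinate (d) at (2,3.46);
\coordinate (l1) at (3,1.73); \coordinate (l2) at (1,1.73);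
\coordinate (l3) at (2.667,2.307); \coordinate (l4) at (1.333,2.307);
\draw (a)--(b)--(d)--cycle; \draw (a)--(l1)--(l2)--(l3)--(l4);
\node[below] at (a) {$P_1$}; \node[below] at (b) {$P_2$}; \node[above] at (d) {$P_3[1]$};
\node[right] at (l1) {$L_1$}; \node[left] at (l2) {$L_2$};
\node[right] at (l3) {$L_3$}; \node[left] at (l4) {$L_4$};
\end{scope}
\begin{scope}[xshift=5.2cm]
\coordinate (a) at (0,0); \coordinate (b) at (4,0); \coordinate (d) at (2,3.46);
\coordinate (k1) at (1.333,0); \coordinate (k2) at (2,0);
\coordinate (l2) at (1,1.73); \coordinate (l4) at (1.333,2.307);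
\draw (a)--(b)--(d)--cycle; \draw (k1)--(l2)--(k2)--(l4); \draw (k2)--(d);
\node[below] at (a) {$P_1$}; \node[below] at (b) {$P_2[1]$}; \node[above] at (d) {$P_3[1]$};
\node[below] at (k1) {$K_1$}; \node[below] at (k2) {$K_2$};
\node[left] at (l2) {$L_2$}; \node[left] at (l4) {$L_4$};
\end{scope}
\begin{scope}[xshift=10.4cm]
\coordinate (a) at (0,0); \coordinate (b) at (4,0); \coordinate (d) at (2,3.46);
\coordinate (n1) at (2,0); \coordinate (n2) at (1.333,0);
\coordinate (l1) at (3,1.73); \coordinate (l3) at (2.667,2.307);
\coordinate (q) at (2,1.153); \coordinate (w) at (2.4,1.384);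
\draw (a)--(b)--(d)--cycle; \draw (n1)--(l1)--(w)--(n1)--(q)--(w)--(l3)--(q);
\draw (q)--(d); \draw (q)--(a); \draw (q)--(n2);
\node[below] at (a) {$P_1[1]$}; \node[below] at (b) {$P_2$}; \node[above] at (d) {$P_3[1]$};
\node[below] at (n1) {$N_1$}; \node[below] at (n2) {$N_2$};
\node[right] at (l1) {$L_1$}; \node[right] at (l3) {$L_3$};
\node[left] at (1.9,1.25) {$Q$}; \node[inner sep=0pt] at (2.69,1.79) {$W$};
\end{scope}
\end{tikzpicture}
\caption{Sections of the orthants $(+,+,-)$, $(+,-,-)$ and $(-,+,-)$ of $K_0(\operatorname{proj}\Psi)\otimes\mathbb R$. Each vertex marks the ray spanned by the $g$-vector of the indicated $2$-term complex; each small triangle is a triple of complexes whose direct sum is presilting. In the third section, $W$ is the vertex on the segment from $Q$ to $L_1$.}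
\label{fig:fan}
\end{figure}

\subsection{The cones cover}\label{ss:cover}

Let $p,q,r\ge0$ be integers. (The characteristic, which is $2$, does not enter this subsection, so no confusion with $p$ can arise.) In each line below the indicated combination of three $g$-vectors has nonnegative coefficients in the indicated case and equals the indicated vector; here a complex stands for its $g$-vector.

\medskip\noindent\textbf{Orthant $(p,q,-r)$}, with $s=r-p-q$.
\[
\renewcommand{\arraystretch}{1.15}
\begin{array}{l|l|l}
\text{case}&\text{combination}&\text{check}\\\hline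
r\le q&rL_1+(q-r)P_2+pP_1&x_2=r+(q-r)\\
q\le r\le p+q&qL_1+(r-q)L_2+(p+q-r)P_1&x_1=(r-q)+(p+q-r)\\
0\le s\le q&sL_3+(q-s)L_1+pL_2&-x_3=2s+(q-s)+p=r\\
q\le s\le p+q&qL_3+(s-q)L_4+(p+q-s)L_2&-x_3=2q+2(s-q)+(p+q-s)=r\\
s\ge p+q&qL_3+pL_4+(r-2p-2q)P_3[1]&-x_3=2q+2p+(r-2p-2q)
\end{array}
\]
\noindent\textbf{Orthant $(p,-q,-r)$}; if $q\le p$ put $p'=p-q$.
\[
\renewcommand{\arraystretch}{1.15}
\begin{array}{l|l|l}
\text{case}&\text{combination}&\text{check}\\\hline
q\ge p&pK_2+(q-p)P_2[1]+rP_3[1]&-x_2=p+(q-p)\\
r\le p',\ q\le p'-r&qK_1+rL_2+(p'-r-q)P_1&x_1=2q+r+(p'-r-q)=p\\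
r\le p',\ q\ge p'-r&(p'-r)K_1+(q-p'+r)K_2+rL_2&x_1=2(p'-r)+(q-p'+r)+r=p\\
p'\le r\le2p'&qK_2+(2p'-r)L_2+(r-p')L_4&x_1=q+p',\ -x_3=(2p'-r)+2(r-p')\\
r\ge2p'&qK_2+p'L_4+(r-2p')P_3[1]&x_1=q+p',\ -x_3=2p'+(r-2p')
\end{array}
\]
The last four cases assume $q\le p$. The remaining coordinates in both tables are immediate.

\medskip\noindent\textbf{Orthant $(-p,q,-r)$}, with $i=p+r-q$.
\[
\renewcommand{\arraystretch}{1.15}
\begin{array}{l|l}
\text{case}&\text{combination}\\\hline
p+r\le q&pN_1+rL_1+(q-p-r)P_2\\
p,r\le q\le p+r,\ i\le q-p&iW+(q-p-i)L_1+(q-r)N_1\\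
p,r\le q\le p+r,\ i\ge q-p&(q-p)W+(i-q+p)Q+(q-r)N_1\\
p\le q\le r,\ 2p+r\le2q&pW+(r-q)L_3+(2q-2p-r)L_1\\
p\le q\le r,\ 2p+r\ge2q\ge p+r&(2q-p-r)W+(2p+r-2q)Q+(r-q)L_3\\
p\le q\le r,\ p+r\ge2q&pQ+(q-p)L_3+(p+r-2q)P_3[1]\\
p\ge q\ge r,\ p+r\le2q&(p-q)N_2+(2q-p-r)N_1+rQ\\
p\ge q\ge r,\ p+r\ge2q&(q-r)N_2+rQ+(p+r-2q)P_1[1]\\
p,r\ge q&qQ+(p-q)P_1[1]+(r-q)P_3[1]
\end{array}
\]
The coordinates $(-x_1,x_2,-x_3)$ of these sums are, in order:
\[
\begin{array}{l}
(p,\ p+r+(q-p-r),\ r);\\
(i+q-r,\ i+2q-p-r,\ i+q-p)\quad\text{in both the second and the third row};\\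
(p,\ 2p+(r-q)+(2q-2p-r),\ 2p+2(r-q)+(2q-2p-r));\\
(p,\ 2(2q-p-r)+(2p+r-2q)+(r-q),\ 2(2q-p-r)+(2p+r-2q)+2(r-q));\\
(p,\ q,\ p+2(q-p)+(p+r-2q));\\
(2(p-q)+(2q-p-r)+r,\ q,\ r);\\
(2(q-r)+r+(p+r-2q),\ q,\ r);\\
(p,\ q,\ r).
\end{array}
\]
All of them simplify to $(p,q,r)$; in the second and third row insert $i=p+r-q$.

\medskip\noindent\textbf{Orthant $(p,q,r)$}: $pP_1+qP_2+rP_3$.

\subsection{The triples are presilting}

We verify $\operatorname{Hom}(X,Y[1])=0$, that is, condition $X$ on $M_Y$, for all $X,Y$ (also $X=Y$) that occur together in one of the triples of Section~\ref{ss:cover}. Conditions with target zero hold trivially and are omitted; in particular all conditions on $M_{P_j[1]}=0$ hold. We write $M_X$ for the cokernel with the basis above, and list elements and their images.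

\begin{itemize}
\item $L_1$. On $P_1$: $a\mapsto ca$, $a\tau\mapsto ca\tau$. On $P_2$: $e_2\mapsto c$, $\alpha\mapsto c\alpha$. On $M_{L_1}$: $\alpha\mapsto c\alpha$. On $M_{L_2}$: $a\tau\mapsto ca\tau$. On $M_{N_1}$: $e_2\mapsto c$. On $M_W$: $\epsilon_1\mapsto\kappa$.
\item $L_2$. On $P_1$: $e_1\mapsto ca$, $\tau\mapsto ca\tau$. On $M_{L_1}$: $a'\mapsto c\alpha$. On $M_{L_2}$: $\tau\mapsto ca\tau$. On $M_{K_1}$: $\epsilon_2\mapsto ca\epsilon_2$, $\tau\epsilon_2\mapsto ca\tau\epsilon_2$.
\item $L_3$. On $M_{L_1}$: $e_2\mapsto(0,c\alpha)$, $\alpha\mapsto(c\alpha,0)$. On $M_{L_2}$: $a\mapsto(0,ca\tau)$, $a\tau\mapsto(ca\tau,0)$. On $M_W$: $\epsilon_1\mapsto(\kappa,0)$, $\epsilon_2\mapsto(0,\kappa)$.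
\item $L_4$. On $M_{L_2}$: $e_1\mapsto(0,ca\tau)$, $\tau\mapsto(ca\tau,0)$.
\item $K_1$. On $P_1$: $a,a\tau$ are hit via $m_1$, and $\gamma a$ via $m_2=e_1$. On $M_{K_1}$: $m_1=\epsilon_2,\tau\epsilon_2,\epsilon_1$ give $a\epsilon_2$, $a\tau\epsilon_2$, $\gamma a\epsilon_2$. On $M_{L_2}$: $m_1=e_1,\tau$ give $a,a\tau$.
\item $K_2$. On $M_{K_1}$: $\epsilon_1\mapsto\gamma a\epsilon_2$, $\epsilon_2\mapsto a\epsilon_2$, $\tau\epsilon_2\mapsto a\tau\epsilon_2$. On $M_{L_2}$ and $M_{L_4}$: $e_1\mapsto a$, $\tau\mapsto a\tau$.
\item $N_1$. On $P_2$: $e_2,\alpha,\gamma\mapsto a',a'\alpha,a'\gamma$. On $M_{L_1}$: $e_2\mapsto a'$, $\alpha\mapsto a'\alpha$. On $M_{N_1}$: $\gamma\mapsto a'\gamma$. On $M_W$: $\epsilon_2\mapsto a'\epsilon_2$, $\alpha\epsilon_2\mapsto a'\alpha\epsilon_2$.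
\item $N_2$. On $M_{N_1}$: $\gamma\mapsto(a'\gamma,0)$ (as $\gamma^2=0$), $e_2\mapsto(0,a'\gamma)$.
\item $Q$. On $M_W$: $\epsilon_1\mapsto(0,\kappa)$, $\epsilon_2\mapsto(a'\epsilon_2,0)$, $\alpha\epsilon_2\mapsto(a'\alpha\epsilon_2,\kappa)$. On $M_{N_1}$: $e_2\mapsto(0,c)$, $\gamma\mapsto(a'\gamma,0)$. On $M_{N_2}$: $e_2\mapsto(0,c)$. On $M_{L_3}$: $e_2\mapsto(a',0)$, $\alpha\mapsto(a'\alpha,0)$.
\item $W$. On $M_{L_1}$, with $m_1=xe_2+y\alpha$, $m_2=x'e_2+y'\alpha$, the image is $(xa'+ya'\alpha,\ (y+x')c\alpha,\ y'c\alpha)$. On $M_{N_1}$, with $m_1=xe_2+y\gamma$, $m_2=x'e_2+y'\gamma$, it is $(ya'\gamma,\ xc,\ x'c)$. On $M_{L_3}$: $m_1=e_2,\alpha$ give $a',a'\alpha$. On $M_W$, with coordinates $x_i$ of $m_1$ and $y_i$ of $m_2$ in the basis $\epsilon_1,\epsilon_2,\alpha\epsilon_2$, it is $(x_2a'\epsilon_2+x_3a'\alpha\epsilon_2,\ (x_1+x_3+y_2)\kappa,\ (y_1+y_3)\kappa)$. All these maps are onto.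
\item $P_3[1]$ occurs only together with $L_3,L_4,K_2,Q$ and other $P_j[1]$, whose cokernels vanish at vertex $3$. $P_1[1]$ occurs only with $N_2,Q,P_3[1]$, whose cokernels vanish at $1$. $P_2[1]$ occurs only with $K_2,P_3[1]$, whose cokernels vanish at $2$.
\end{itemize}

\subsection{The remaining orthants}

The assignment $a\leftrightarrow a'$, $c\leftrightarrow c'$ extends to an anti-automorphism of $\Psi$ fixing the $e_i$: it fixes $\alpha,\gamma,\tau$, hence also $cc'$, $c\alpha c'$, $\alpha^2$, $\tau^2$ and $a'\gamma a$, and it interchanges $\gamma\alpha$ and $\alpha\gamma$. The duality $(-)^\vee=\operatorname{Hom}_\Psi(-,\Psi)$ between projective left and right modules takes a $2$-term complex $X^-\to X^+$ to the $2$-term complex $(X^+)^\vee\to(X^-)^\vee$ and preserves presilting, because it is a duality of homotopy categories. Transporting right modules back to left modules along the anti-automorphism, we obtain an operation on $2$-term presilting complexes over $\Psi$ with $g\mapsto-g$. It carries the four orthants already covered to the other four.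 So the hypothesis of Lemma~\ref{lem:cover} holds, and Proposition~\ref{prop:finite} and Theorem~\ref{thm:main} are proved. \qed

\section{Extensions by $p$-groups}\label{sec:ext}

In this section $p$ is again an arbitrary prime, the characteristic of $k$. The idea is to induce presilting complexes from $N$ to $G$: those which are $G$-stable stay presilting, and their cones contain all $G$-invariant vectors.

A $2$-term presilting complex is \emph{silting} if it generates the homotopy category of bounded complexes of projective modules as a thick subcategory. We need three more facts from \cite{AIR}: every $2$-term presilting complex is a direct summand of a $2$-term silting complex; the $g$-vectors of the indecomposable summands of a basic $2$-term silting complex form a basis of $K_0(\operatorname{proj}\Lambda)$; and a basic almost complete $2$-term silting complex (one indecomposable summand removed) has exactly two completions. The cone of a basic presilting complex is the cone spanned by the $g$-vectors of its indecomposable summands.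

\begin{lemma}\label{lem:complete}
If $\Lambda$ is $\tau$-tilting finite, the cones of its basic $2$-term silting complexes cover $K_0(\operatorname{proj}\Lambda)_{\mathbb R}$.
\end{lemma}
\begin{proof}
By (F1) and the facts above, these are finitely many full-dimensional simplicial cones; let $F$ be their union, a closed set, and suppose $x\notin F$. Choose a point $y$ in the interior of one of the cones such that the segment $[y,x]$ avoids all faces of codimension at least $2$. A generic $y$ will do: if $[y,x]$ meets such a face, then $y$ lies in the proper subspace spanned by $x$ and the face. The last point of $[y,x]$ in $F$ lies in the relative interior of a face of codimension one. This is the cone of an almost complete silting complex, which has two completions. If their cones lay on the same side of the face, their interiors would share a rational point; after clearing denominators, (F2) would show that the two silting complexes have the same indecomposable summands, so that they coincide. So they lie on opposite sides, and $F$ contains a neighborhood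 of the last point; contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ext}]
Let $N\trianglelefteq G$ have $p$-power index. By Green's indecomposability theorem, $\operatorname{Ind}_N^G$ takes indecomposable projective modules to indecomposable projective modules. This is where the index being a power of $p$ is used. Each $P(T)$, $T$ simple, arises: if $S$ is a simple submodule of $T|_N$, then $\operatorname{Hom}_G(\operatorname{Ind}P(S),T)=\operatorname{Hom}_N(P(S),T)\ne0$. So $\operatorname{Ind}\colon K_0(\operatorname{proj}kN)_{\mathbb Q}\to K_0(\operatorname{proj}kG)_{\mathbb Q}$ is onto. As conjugate vectors have the same image, averaging shows that each $v\in K_0(\operatorname{proj}kG)$ is $\operatorname{Ind}\vartheta$ for some $G$-invariant rational vector $\vartheta$.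

By Lemma~\ref{lem:complete}, $\vartheta=\sum_im_ig(U_i)$, where $U=\bigoplus_iU_i$ is a basic $2$-term presilting complex over $kN$ and the $m_i>0$ are rational. For $g\in G$ also $\vartheta=\sum_im_ig({}^gU_i)$. After clearing denominators, (F2) gives ${}^gU\cong U$. Hence by Mackey's formula
\[
\operatorname{Hom}(\operatorname{Ind}U,\operatorname{Ind}U[1])=\bigoplus_{g\in G/N}\operatorname{Hom}(U,{}^gU[1])=0,
\]
so $\operatorname{Ind}U$ is presilting, and $v=\sum_im_ig(\operatorname{Ind}U_i)$ lies in its cone. There are only finitely many such $U$, so Lemma~\ref{lem:cover} applies to $kG$.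

Now let $p=2$ and $O^2(G)\cong N=PSU_3(3)\times K$ with $|K|$ odd. As $kK$ is a product of matrix algebras over $k$, the algebra $kN$ is a product of matrix algebras over $k\,PSU_3(3)$; so it is $\tau$-tilting finite by Theorem~\ref{thm:main}, and so is $kG$. The hyperfocal subgroup of $G$ is a Sylow $2$-subgroup of $N$, hence isomorphic to $C_4\wr C_2$. The examples named in the theorem have $O^2(G)\cong PSU_3(3)$; recall that $G_2(2)$ contains $PSU_3(3)$ as a simple subgroup of index $2$.
\end{proof}

\section{The group $SL_3(5)$}\label{sec:sl}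

Let the characteristic of $k$ be $2$ and $G=SL_3(5)$, a simple group of order $372000=2^5\cdot11625$. Let $T\cong C_4^2$ be the diagonal torus, $U$ the group of upper unitriangular matrices (of order $125$), and $N=N_G(T)=T\rtimes S_3$, where $S_3=\{\operatorname{sgn}(\pi)P_\pi\}$ consists of signed permutation matrices. The subgroup $T\rtimes\langle\text{transposition}\rangle\cong C_4\wr C_2$ is a Sylow $2$-subgroup of $G$, and $O^2(G)=G$. So $R\cong C_4\wr C_2$.

We look at the same corner as in Section~\ref{ss:H}, the Hecke algebra $H=e_UkGe_U$. For $PSU_3(3)$ its quotient by central elements was commutative of dimension $4$. Here it will turn out to have a large quotient, over which we can write down infinitely many bricks.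

\subsection{A quotient of the Hecke algebra}

By the Bruhat decomposition, $H$ has the basis $T_n=e_Une_U$, $n\in N$. Let $\ell(n)$ be the length of the image of $n$ in $S_3$. For $d\in T$ we have $T_dT_n=T_{dn}$. For a simple reflection $s$ let $X_s=\{x(d):d\in\mathbb F_5\}\subset U$ be the root subgroup, $h_s(\lambda)=\operatorname{diag}(\lambda,\lambda^{-1})$ and $n_s=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ in the corresponding $SL_2$, and $U=U_s'X_s$ with $U'_s$ normalized by $n_s$. Then $e_U=e_{U'_s}e_{X_s}$, and $e_{U'_s}$ commutes with $n_s$. If $\ell(n_sn)>\ell(n)$, then $n^{-1}X_sn\subseteq U$, so $e_{X_s}ne_U=ne_U$ and $T_{n_s}T_n=T_{n_sn}$. In particular the $T_d$ ($d\in T$) and the $T_{n_s}$ generate $H$. Moreover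
\[
n_sx(d)n_s=\begin{pmatrix}-1&0\\d&-1\end{pmatrix}\in X_s\,h_s(-d^{-1})\,n_s\,X_s\qquad(d\ne0).
\]
As $\frac15=1$ in $k$, averaging over $X_s$ gives
\[
T_{n_s}^2=T_{n_s^2}+N_sT_{n_s},\qquad N_s=\sum_{\lambda\in\mathbb F_5^\times}h_s(\lambda),
\]
where $kT$ is identified with its image in $H$.

\emph{Claim: $T_n\mapsto n$ defines a surjective algebra homomorphism from $H$ to $kN/I$, where $I$ is the ideal generated by the two elements $N_s$.} It suffices to check that left multiplication by the generators $T_d$ and $T_{n_s}$ is respected. This is clear for $T_d$, and for $T_{n_s}T_n$ if $\ell(n_sn)>\ell(n)$. Otherwise $n=n_sn''$ with $\ell(n)=1+\ell(n'')$, and $T_{n_s}T_n=(T_{n_s^2}+N_sT_{n_s})T_{n''}=T_{n_s^2n''}+N_sT_n$ is mapped to $n_s^2n''=n_sn$ modulo $I$.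

So modules over $kN/I$ are $H$-modules, with the same homomorphisms. If $h$ generates the coroot subgroup $\{h_s(\lambda)\}\cong C_4$, then $N_s=1+h+h^2+h^3=(1+h)^3\in\operatorname{rad}^3(kT)$. So every $kN$-module killed by $\operatorname{rad}^3(kT)$ is an $H$-module.

\subsection{Infinitely many bricks}

Let $S_3=\langle\mathsf c,\mathsf s\rangle$ with $\mathsf c^3=\mathsf s^2=1$, and let $\omega$ be a primitive cube root of $1$ in $k$. On $\operatorname{rad}(kT)/\operatorname{rad}^2(kT)\cong k\otimes T/T^2$ the group $S_3$ acts through its $2$-dimensional irreducible module. So there is $x\in\operatorname{rad}(kT)$, nonzero modulo $\operatorname{rad}^2$, with $\mathsf cx\mathsf c^{-1}=\omega x$. Put $y=\mathsf sx\mathsf s$; then $\mathsf cy\mathsf c^{-1}=\omega^2y$, and $kT/\operatorname{rad}^3(kT)=k[x,y]/(x,y)^3$. The product $xy$ is invariant under $S_3$, so bricks killed by $\operatorname{rad}^3(kT)$ do not see it. But in contrast to Example~\ref{ex:sl23}, $x^2$ and $y^2$ are now nonzero and not central, and they leave room for a parameter.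

For $\lambda\in k^\times$ let $M_\lambda=M_0\oplus M_1\oplus M_2$ with bases $u,v$ of $M_0$, $w,z$ of $M_1$ and $w',z'$ of $M_2$. Let $\mathsf c$ act on $M_j$ as $\omega^j$, let $\mathsf su=u+v$, $\mathsf sv=v$, and let $\mathsf s$ interchange $w,w'$ and $z,z'$. This is a $kS_3$-module. Let
\[
\begin{aligned}
x&:\ v\mapsto w,\quad u\mapsto\lambda z,\quad w\mapsto z',\quad z,w',z'\mapsto0;\\
y=\mathsf sx\mathsf s&:\ v\mapsto w',\quad u\mapsto w'+\lambda z',\quad w'\mapsto z,\quad z',w,z\mapsto0 .
\end{aligned}
\]
The map $x$ raises the index $j$ of $M_j$ by one, as $\mathsf cx\mathsf c^{-1}=\omega x$ requires, and correspondingly $\mathsf cy\mathsf c^{-1}=\omega^2y$. One sees from the list that $xy=yx=0$ and $x^3=y^3=0$. So $M_\lambda$ is a $kN$-module killed by $\operatorname{rad}^3(kT)$, hence an $H$-module.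

Let $f\colon M_\lambda\to M_\mu$ be a homomorphism. It commutes with $\mathsf c$, so it preserves the index $j$. Let $fu=\beta u+\beta'v$; as $v=(\mathsf s-1)u$, $fv=\beta v$. Then $fw=fxv=xfv=\beta w$. As $z=y\mathsf sw$, also $fz=\beta z$; applying $\mathsf s$, $fw'=\beta w'$ and $fz'=\beta z'$. Finally $fxu=xfu$ reads $\lambda\beta z=\beta\mu z+\beta'w$, so $\beta'=0$ and $\beta(\lambda-\mu)=0$. Hence every $M_\lambda$ is a brick, and the $M_\lambda$ are pairwise nonisomorphic.

\subsection{From $H$ to $kG$}

Let $\epsilon$ be an idempotent of an algebra $\mathcal A$ and $V$ a brick over $\epsilon\mathcal A\epsilon$. Let $M$ be the image of the natural map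
\[
\mathcal A\epsilon\otimes_{\epsilon\mathcal A\epsilon}V\to\operatorname{Hom}_{\epsilon\mathcal A\epsilon}(\epsilon\mathcal A,V).
\]
Multiplying by $\epsilon$ gives the identity of $V$, so $\epsilon M=V$. The module $M$ is generated by $\epsilon M$, so $\operatorname{End}(M)\to\operatorname{End}(V)$ is injective; it is surjective because the construction is functorial. So $M$ is a brick, and it determines $V$. With $\mathcal A=kG$, $\epsilon=e_U$ and $V=M_\lambda$ we get infinitely many bricks over $k\,SL_3(5)$. This proves Theorem~\ref{thm:sl}. \qed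

\begin{thebibliography}{9}
\bibitem{AIR} Adachi, Iyama and Reiten, \emph{$\tau$-tilting theory}.
\bibitem{HK} Naoya Hiramae and Yuta Kozakai, \emph{$\tau$-Tilting finiteness of group algebras of semidirect products of abelian $p$-groups and abelian $p'$-groups}, arXiv:2405.10021 (2024).
\end{thebibliography}

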